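\title{Unavoidable patterns in $r$-colored complete graphs: the K\H{o}v\'ari--S\'os--Tur\'an exponent suffices}

\begin{abstract}
Let $\mathcal F_t^r$ be the family of $r$-edge-colored complete graphs that split into monochromatic parts of size $t$ with monochromatic edges between any two parts, that show all $r$ colors, and that lose a color when any part is deleted. We prove that an $r$-coloring of $K_n$ with more than $Cn^{2-1/t}$ edges of each color contains a member of $\mathcal F_t^r$, where $C$ depends only on $r$ and $t$. This answers a question of Bowen, Hansberg, Montejano and M\"uyesser. The proof is a weighted form of the K\H{o}v\'ari--S\'os--Tur\'an double count, applied once for each color. We also show that the exponent is optimal for $t=3$ and for $t=2$, $r\ge3$, and we find the exact threshold for $t=1$ and, when $n$ is large, for $t=r=2$.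
\end{abstract}

\section{Introduction}

Ramsey's theorem finds a large monochromatic clique in every $r$-coloring of the edges of a large complete graph, but the color of the clique cannot be chosen. Suppose now that every color is used on many edges. A prescribed color may still contain no triangle, since it may form a bipartite graph. What one can hope to force is a highly structured subgraph in which all $r$ colors are visible. This paper is about the number of edges of each color that forces such a subgraph.

\subsection*{The patterns}
Write $[r]=\{1,\dots,r\}$. An \emph{$r$-coloring} of a complete graph assigns a color from $[r]$ to each edge. A vertex set is \emph{monochromatic} if all edges inside it have the same color; sets of size $1$ qualify. Two disjoint sets form a \emph{monochromatic pair} if all edges between them have the same color. A collection of pairwise disjoint sets is \emph{homogeneous} if each set is monochromatic and any two of them form a monochromatic pair.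

\begin{definition}\label{def:family}
Let $r,t\ge1$. The family $\mathcal F_t^r$ consists of the $r$-colored complete graphs $H$ whose vertex set has a partition $V_1,\dots,V_k$, for some $k\ge1$, into parts of size $t$ such that
\begin{enumerate}
\item[(F1)] the collection $V_1,\dots,V_k$ is homogeneous;
\item[(F2)] all $r$ colors are present in $H$;
\item[(F3)] for each $i\in[k]$, not all $r$ colors are present in $H\setminus V_i$.
\end{enumerate}
\end{definition}

Condition (F1) says that $H$ is as orderly as Ramsey's theorem can make it, (F2) that it witnesses every color, and (F3) that no part is superfluous. The family is finite. Indeed, by (F3) each part $V_i$ meets all edges of some color, and one edge meets at most two parts; so each color serves at most two parts, and $k\le 2r$.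

\begin{example}[Two colors]\label{ex:two}
Let $r=2$, with colors red and blue. If both colors occur in a complete graph, some two edges of different colors share a vertex. Hence $\mathcal F_1^2$ consists of the triangles that are not monochromatic.

Let $t\ge2$, so that each part has a color. Since both colors occur, either two parts have different colors, or two parts have the same color and the edges between them have the other color. These two parts already show both colors, so by (F3) there is no third part. Thus $\mathcal F_t^2$ consists of the $2$-colored $K_{2t}$ in which one color forms a clique of size $t$ or two disjoint cliques of size $t$.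

None of these four patterns can be dropped, even when both colors have quadratically many edges. If red is a clique on half of the vertices, every set spanned by red edges is a red clique, so only the pattern with one red clique occurs. If red is the union of two cliques on the two halves, then blue has no triangle and the ends of a red path are joined in red, so only the pattern with two red cliques occurs.
\end{example}

\subsection*{The extremal function and the question}
For a family $\mathcal F$ of $r$-colored graphs, $\operatorname{ex}_r(K_n,\mathcal F)$ is the least integer $m$ such that every $r$-coloring of $K_n$ with more than $m$ edges of each color contains a member of $\mathcal F$; it is $\infty$ if there is no such $m$. For an uncolored graph $H$, the Tur\'an number $\operatorname{ex}(n,H)$ is the largest number of edges of a graph on $n$ vertices with no subgraph isomorphic to $H$.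

Which order of magnitude should one expect for $\operatorname{ex}_r(K_n,\mathcal F_t^r)$? By (F1) and (F2), in a member of $\mathcal F_t^r$ each color appears either inside a part or between two parts:
\begin{equation}\label{eq:appear}
\text{each color contains a $K_t$ with $t\ge2$ on one part, or a $K_{t,t}$ between two parts.}
\end{equation}
For $t\ge3$ a bipartite color class rules out the first option. So the edges of a single color must at least force a $K_{t,t}$, and the K\H{o}v\'ari--S\'os--Tur\'an theorem says that $O(n^{2-1/t})$ edges do this. The optimistic guess is that fitting the $r$ colors together into one homogeneous collection costs only a constant factor more.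

For $r=2$, Gir\~ao and Narayanan showed that $\operatorname{ex}_2(K_n,\mathcal F_t^2)=O(n^{2-1/t})$. For general $r\ge2$ and $t\ge1$ it is known that $\operatorname{ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t'}$ for large $n$, where $t'=tr^{r-1}$ and $C=C(r,t)$. The following question was posed by Bowen, Hansberg, Montejano and M\"uyesser~\cite{BHMM}.

\medskip
\noindent\emph{Is it true that for any $r\ge2$ and $t\ge1$ there is a constant $C=C(r,t)$ such that $\operatorname{ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t}$ for all sufficiently large $n$?}
\medskip

\subsection*{Results}
The answer is yes, for every $n$.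

\begin{theorem}\label{thm:answer}
For all $r\ge2$ and $t\ge1$ there is $C=C(r,t)$ such that $\operatorname{ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t}$ for all $n$.
\end{theorem}

We deduce this from a stronger statement, in which every color appears as a complete bipartite graph, each color has its own exponent, and one side of each bipartite graph is as large as we like.

\begin{theorem}\label{thm:main}
Let $r,M\ge1$ and $t_1,\dots,t_r\ge1$. There is $C=C(r,M,t_1,\dots,t_r)$ such that for every $n$ and every $r$-coloring of $K_n$ with at least $Cn^{2-1/t_j}$ edges of color $j$ for each $j\in[r]$, there is a homogeneous collection of sets $T_1,S_1,\dots,T_r,S_r$ with $|T_j|=t_j$ and $|S_j|=M$ in which all edges between $T_j$ and $S_j$ have color $j$, for each $j\in[r]$.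
\end{theorem}

The last theorem describes how sharp these bounds are. Let $R_r(a)$ be the least $R$ such that every $r$-coloring of $K_R$ has a monochromatic set of size $a$.

\begin{theorem}\label{thm:sharp}
Let $r\ge2$.
\begin{enumerate}
\item[(a)] $\operatorname{ex}_r(K_n,\mathcal F_1^r)=0$.
\item[(b)] $\operatorname{ex}_2(K_n,\mathcal F_2^2)=n-1$ for $n\ge R_2(8)$.
\item[(c)] $\operatorname{ex}_r(K_n,\mathcal F_2^r)=\Theta(n^{3/2})$ for $r\ge3$.
\item[(d)] For $t\ge3$ and $n$ large, $\frac12\operatorname{ex}(n,K_{t,t})\le\operatorname{ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t}$. In particular $\operatorname{ex}_r(K_n,\mathcal F_3^r)=\Theta(n^{5/3})$.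
\item[(e)] If $M\ge(t_j-1)!+1$, the exponent $2-1/t_j$ for color $j$ in Theorem~\ref{thm:main} cannot be lowered, even if all other colors have $\Omega(n^2)$ edges: for large $n$ there are $r$-colorings of $K_n$ with $\Omega(n^{2-1/t_j})$ edges of color $j$ and $\Omega(n^2)$ edges of every other color in which the sets of Theorem~\ref{thm:main} do not exist.
\end{enumerate}
\end{theorem}

For $t\ge4$, part (d) shows that the exponent $2-1/t$ in Theorem~\ref{thm:answer} is optimal whenever $\operatorname{ex}(n,K_{t,t})=\Omega(n^{2-1/t})$, which is the well-known K\H{o}v\'ari--S\'os--Tur\'an problem; we do not settle tightness for $t\ge4$ unconditionally. Part (e) shows that Theorem~\ref{thm:main} itself has the correct exponent for every $t_j$ once $M$ is large.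

Section~\ref{sec:small} proves Theorem~\ref{thm:main} by hand in the smallest case that shows the method. Sections~\ref{sec:step} and~\ref{sec:iteration} give the general proof, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Notation and standard facts}\label{sec:prelim}

The coloring is denoted by $c$. A vertex $x$ is \emph{uniform} to a set $A$ with $x\notin A$ if all edges from $x$ to $A$ have one color; this color is then denoted $c(x,A)$. When $X\cap Y=\emptyset$, we identify a pair $(x,y)\in X\times Y$ with the edge $xy$. A \emph{$t$-set} is a set of size $t$. We use the following facts.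

\begin{itemize}
\item \emph{Ramsey's theorem.} The number $R_r(a)$ is finite for all $r,a\ge1$.
\item \emph{Bipartite halves.} The vertex set of any graph has a partition $X\sqcup Y$ such that at least half of the edges join $X$ to $Y$. (In a uniformly random partition each edge crosses with probability $1/2$.)
\item \emph{The K\H{o}v\'ari--S\'os--Tur\'an theorem.} For fixed $t$ and $M$, $\operatorname{ex}(n,K_{t,M})=O(n^{2-1/t})$. The exponent does not depend on $M$.
\item \emph{Two inequalities.} For integers $d\ge t\ge1$ we have $\binom dt=\prod_{i=0}^{t-1}\frac{d-i}{t-i}\ge(d/t)^t$. For $d_1,\dots,d_k\ge0$, convexity of $x\mapsto x^t$ gives $\sum_id_i^{\,t}\ge k^{1-t}\big(\sum_id_i\big)^t$.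
\end{itemize}

\section{The method in the case of two colors and parts of size two}\label{sec:small}

Call a pair of sets $(T_j,S_j)$ completely joined in color $j$ a \emph{gadget} for color $j$. The K\H{o}v\'ari--S\'os--Tur\'an theorem supplies a gadget for each color. The difficulty is that it says nothing about the edges between different gadgets.

The first remedy that comes to mind is to take disjoint gadgets with both sides of a large size $a$ and thin them out. This works: number the vertices of each of the $2r$ sides by $1,\dots,a$, color a pair of numbers $i<i'$ by the list of colors of all edges from a vertex numbered $i$ to a vertex numbered $i'$, take a monochromatic set of numbers by Ramsey's theorem, cut it into $2r$ consecutive blocks, and keep in the $s$-th side the vertices numbered from the $s$-th block. But forcing $K_{a,a}$ by the K\H{o}v\'ari--S\'os--Tur\'an theorem needs order $n^{2-1/a}$ edges, which is too many. Enlarging only the side $S_j$ costs a constant factor, so $S_j$ may be thinned. The side $T_j$ has exactly $t_j$ vertices from the start and cannot be thinned. It has to be chosen well.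

A careless choice can be useless. Let $V=\{x,x'\}\sqcup S\sqcup B$, let the blue edges be those inside $B$ and those from $x'$ to $B$, and let all other edges be red. Then $T=\{x,x'\}$ and $S$ form a red gadget, but every blue edge has an end in $B$, and no vertex of $B$ is uniform to $T$. So $T$ lies in no homogeneous collection that also contains a blue gadget. We therefore look for a set $T$ with two properties at once: it has many common neighbors in its own color, and a positive proportion of the edges of the other colors have both ends uniform to it.

Take $r=2$ and $t_1=t_2=M=2$. Every $2$-set is monochromatic, so Ramsey's theorem is not needed. Passing to bipartite halves, let $E\subseteq X\times Y$ be a set of red edges and $F\subseteq X_2\times Y_2$ a set of blue edges, with $X\cap Y=X_2\cap Y_2=\emptyset$ and $|E|,|F|\ge Cn^{3/2}$, where $C\ge840$ is a large constant.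

\emph{Step 1: one blue edge approves of many $2$-sets.} Fix $uv\in F$ and call a $2$-set $T$ \emph{good for $uv$} if $u,v\notin T$ and both $u$ and $v$ are uniform to $T$. Among any $7$ vertices, $5$ differ from $u$ and $v$, and two of these have the same pair of colors $(c(x,u),c(x,v))$, because there are only $4$ such pairs. So every $7$-set contains a good $2$-set. In a set of $d\ge7$ vertices, choose a random $7$-subset and then a random one of its $21$ subsets of size two. The result is a uniformly random $2$-subset, and it is good with probability at least $1/21$.

\emph{Step 2: a weighted count of red cherries.} For $y\in Y$ let $N(y)=\{x:(x,y)\in E\}$ and $d(y)=|N(y)|$, and let $Y^*=\{y:d(y)\ge7\}$. Then $\sum_{y\in Y^*}d(y)\ge|E|-6n\ge|E|/2$, so the number $W$ of pairs $(y,T)$ with $y\in Y^*$ and $T\subseteq N(y)$ a $2$-set satisfies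
\[
W=\sum_{y\in Y^*}\binom{d(y)}2\ge\frac14\sum_{y\in Y^*}d(y)^2\ge\frac1{4n}\Big(\frac{|E|}2\Big)^2\ge\frac{C^2}{16}\,n^2 .
\]
For a $2$-set $T\subseteq X$ let $w(T)$ be the number of $y\in Y^*$ with $T\subseteq N(y)$, and let $f(T)$ be the proportion of edges of $F$ for which $T$ is good. The unweighted count $\sum_Tw(T)=W$ is the usual proof that some $T$ has large $w(T)$. Here we weight by $f$. By Step 1, for each $uv\in F$ at least $W/21$ of the pairs $(y,T)$ have $T$ good for $uv$; averaging over $uv$ gives $\sum_Tw(T)f(T)\ge W/21=4W/84$. The sets with $w(T)\le4$ contribute at most $4\binom n2\le2n^2\le W/84$, since $C^2\ge2688$. The sets with $f(T)<1/84$ contribute at most $W/84$. So some $T_1$ has $w(T_1)\ge5$ and $f(T_1)\ge1/84$.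

\emph{Step 3: thinning $S$ and keeping many blue edges.} Let $S_0\subseteq Y$ be a set of $5$ vertices joined to $T_1$ by edges of $E$. At least $|F|/84$ edges of $F$ have both ends uniform to $T_1$, and at most $5n\le|F|/168$ of them meet $S_0$. Classify the remaining edges $(u,v)$, at least $|F|/168$ in number, by the two colors $c(u,T_1),c(v,T_1)$ and the ten colors from $u$ and $v$ to the vertices of $S_0$. Some class $F'$ has at least $|F|/(168\cdot2^{12})$ edges; let $X_2',Y_2'$ be the sets of their first and second ends. Each $s\in S_0$ sends one color to $X_2'$ and one color to $Y_2'$, so two of the five vertices send the same pair of colors; let $S_1$ be these two. Now each of $X_2',Y_2'$ forms a monochromatic pair with each of $T_1,S_1$.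

\emph{Step 4: the blue gadget.} The graph $F'$ has only a constant factor fewer edges than $F$. For $C$ large it contains a $K_{2,2}$, with sides $T_2\subseteq X_2'$ and $S_2\subseteq Y_2'$ because $F'$ is bipartite. The collection $T_1,S_1,T_2,S_2$ is homogeneous, and this case of Theorem~\ref{thm:main} is proved.

Three things change in general. The sets $T$ and $S$ must be made monochromatic, which brings in Ramsey numbers. The set $T$ must serve several other colors simultaneously. And the step must be repeated once for each color.

\section{Finding one gadget}\label{sec:step}

Fix integers $r,t\ge1$ and $p\ge0$; here $p$ is the number of edge sets that the gadget has to respect. Put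
\[
q=2p+r^{2p}R_r(t),\qquad\gamma=\binom qt^{-1}.
\]
All vertices belong to an $r$-colored $K_n$.

One could run Step 2 separately for each of the $p$ edge sets. For each one, the acceptable sets $T$ would carry a positive but small proportion of the weight $W$, and nothing forces these $p$ collections to intersect. The way out is to test $T$ against a tuple consisting of one edge from each set, that is, against up to $2p$ vertices at once. For a vertex set $U$, call a $t$-set $T$ \emph{good for $U$} if $T$ is monochromatic, $T\cap U=\emptyset$, and every $u\in U$ is uniform to $T$.

\begin{lemma}[Good sets are everywhere]\label{lem:good}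
Let $|U|\le2p$. Every set $D$ of $d\ge q$ vertices contains at least $\gamma\binom dt$ sets of size $t$ that are good for $U$.
\end{lemma}

\begin{proof}
First, every $q$-set $Q$ contains a good $t$-set. At least $r^{2p}R_r(t)$ vertices $x$ of $Q$ lie outside $U$. Classify them by the vector $(c(x,u))_{u\in U}$, which takes at most $r^{2p}$ values. Some class has at least $R_r(t)$ vertices, so it contains a monochromatic $t$-set, and every $u\in U$ is uniform to this set.

Now count pairs $T\subseteq Q\subseteq D$ with $T$ a good $t$-set and $|Q|=q$. There are at least $\binom dq$ of them, and each $T$ lies in $\binom{d-t}{q-t}$ sets $Q$. Since $\binom dq\binom qt=\binom dt\binom{d-t}{q-t}$, the number of good $t$-sets is at least $\binom dq/\binom{d-t}{q-t}=\gamma\binom dt$.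
\end{proof}

The proportion $\gamma$ depends neither on $U$ nor on $D$. This is what allows us to take for $D$ any large neighborhood and to average over $U$.

\begin{lemma}[Choosing $T$]\label{lem:T}
Let $M_1\ge1$ and let $C_0$ satisfy $C_0\ge2q$ and $(C_0/2t)^t\ge4M_1/\gamma$. Let $X\cap Y=\emptyset$, let $E\subseteq X\times Y$ with $|E|\ge C_0n^{2-1/t}$, and let $E_1,\dots,E_p$ be nonempty sets of edges. Then there is a monochromatic $t$-set $T\subseteq X$ such that
\begin{enumerate}
\item[(i)] at least $M_1$ vertices $y\in Y$ satisfy $T\times\{y\}\subseteq E$;
\item[(ii)] for each $i\in[p]$, at least $(\gamma/4)|E_i|$ edges of $E_i$ have both ends outside $T$ and uniform to $T$.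
\end{enumerate}
\end{lemma}

\begin{proof}
For $y\in Y$ let $N(y)=\{x:(x,y)\in E\}$ and $d(y)=|N(y)|$. Lemma~\ref{lem:good} applies only to sets of size at least $q$, so let $Y^*=\{y\in Y:d(y)\ge q\}$. Since $2-1/t\ge1$, we have $|E|\ge C_0n\ge2qn$. The vertices outside $Y^*$ account for at most $qn\le|E|/2$ pairs of $E$, and so $\sum_{y\in Y^*}d(y)\ge|E|/2$. As $q\ge t$ and $1\le|Y^*|\le n$, the two inequalities of Section~\ref{sec:prelim} give
\begin{equation}\label{eq:W}
W:=\sum_{y\in Y^*}\binom{d(y)}t\ge t^{-t}|Y^*|^{1-t}\Big(\frac{|E|}2\Big)^t\ge\Big(\frac{C_0}{2t}\Big)^tn^{1-t}\,n^{2t-1}=\Big(\frac{C_0}{2t}\Big)^tn^t .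
\end{equation}
This is the only place where the exponent $2-1/t$ enters: it makes $W$ a large multiple of the number of $t$-sets.

For a tuple $e=(e_1,\dots,e_p)\in E_1\times\dots\times E_p$ let $U(e)$ be the set of the at most $2p$ ends of $e_1,\dots,e_p$. For $p=0$ there is exactly one tuple, the empty one, and $U(e)=\emptyset$. For a $t$-set $T\subseteq X$ let $w(T)$ be the number of $y\in Y^*$ with $T\subseteq N(y)$, and let $f(T)$ be the proportion of tuples $e$ such that $T$ is good for $U(e)$. Then $\sum_Tw(T)=W$. For a fixed tuple $e$, Lemma~\ref{lem:good} applied to each $N(y)$ with $y\in Y^*$ shows that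
\[
\sum_{T\text{ good for }U(e)}w(T)=\sum_{y\in Y^*}\big|\{T\subseteq N(y):T\text{ good for }U(e)\}\big|\ge\gamma W .
\]
Averaging over $e$ gives $\sum_Tw(T)f(T)\ge\gamma W$. The sets $T$ with $w(T)<M_1$ contribute at most $M_1n^t$ to this sum, and $M_1n^t\le\gamma W/4$ by~\eqref{eq:W} and the choice of $C_0$. The sets with $f(T)<\gamma/4$ contribute at most $(\gamma/4)\sum_Tw(T)=\gamma W/4$. These two amounts add up to less than $\gamma W$, so some $T$ has $w(T)\ge M_1$ and $f(T)\ge\gamma/4$.

Property (i) holds because $w(T)\ge M_1$. Since $f(T)>0$, the set $T$ is good for some $U(e)$, hence monochromatic. For (ii), let $G_i\subseteq E_i$ be the set of edges with both ends outside $T$ and uniform to $T$. If $T$ is good for $U(e)$ then $e_i\in G_i$, and the proportion of tuples with $e_i\in G_i$ is $|G_i|/|E_i|$. Hence $|G_i|/|E_i|\ge f(T)\ge\gamma/4$.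
\end{proof}

It remains to choose $S$ and to restrict each $E_i$ so that all first ends, and all second ends, look alike from $T$ and from $S$. The order matters. We cannot expect many vertices to be uniform to a set $S$ fixed in advance, for the same reason as for $T$. So we fix a larger set $S_0$ of constant size, restrict the $E_i$ so that each single vertex of $S_0$ sees them uniformly, and only then choose $S\subseteq S_0$.

\begin{lemma}[One step]\label{lem:step}
Let $r,t,M\ge1$ and $p\ge0$. There are $C_0>0$ and $0<\delta\le1$, depending only on $r,t,M,p$, such that the following holds for every $n$ and every $r$-coloring of $K_n$. Let $X\cap Y=\emptyset$ and $E\subseteq X\times Y$ with $|E|\ge C_0n^{2-1/t}$. For $i\in[p]$ let $X_i\cap Y_i=\emptyset$ and $E_i\subseteq X_i\times Y_i$ with $|E_i|\ge C_0n$. Then there are monochromatic sets $T\subseteq X$ and $S\subseteq Y$ with $|T|=t$, $|S|=M$ and $T\times S\subseteq E$, and for each $i\in[p]$ there are sets $X_i'\subseteq X_i$ and $Y_i'\subseteq Y_i$ disjoint from $T\cup S$ and a set $E_i'\subseteq E_i\cap(X_i'\times Y_i')$ with $|E_i'|\ge\delta|E_i|$, such that each of $X_i',Y_i'$ forms a monochromatic pair with each of $T,S$.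
\end{lemma}

\begin{proof}
With $q$ and $\gamma$ as above, put
\[
M_0=r^{2p}M,\qquad M_1=R_r(M_0),\qquad\delta=\frac\gamma8\,r^{-2-2M_0},
\]
and take $C_0$ so large that $C_0\ge2q$, $(C_0/2t)^t\ge4M_1/\gamma$ and $C_0\ge8M_0/\gamma$. Let $T$ be given by Lemma~\ref{lem:T}. By (i) and Ramsey's theorem there is a monochromatic set $S_0\subseteq Y$ with $|S_0|=M_0$ and $T\times S_0\subseteq E$. It is disjoint from $T$ because $X\cap Y=\emptyset$.

Fix $i\in[p]$. By (ii), at least $(\gamma/4)|E_i|$ pairs $(x,y)\in E_i$ have $x,y$ outside $T$ and uniform to $T$. Discard those that meet $S_0$. A vertex lies on fewer than $n$ edges, so the number discarded is at most $M_0n\le(\gamma/8)C_0n\le(\gamma/8)|E_i|$; this is where the hypothesis $|E_i|\ge C_0n$ is used. At least $(\gamma/8)|E_i|$ pairs remain. Classify them by the colors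
\[
c(x,T),\qquad c(y,T),\qquad(c(x,s))_{s\in S_0},\qquad(c(y,s))_{s\in S_0}.
\]
There are at most $r^{2+2M_0}$ classes. Let $E_i'$ be a largest one, so that $|E_i'|\ge\delta|E_i|$, and let $X_i'\subseteq X_i$ and $Y_i'\subseteq Y_i$ be the sets of first and of second coordinates of the pairs in $E_i'$. Both sets are disjoint from $T\cup S_0$. The color $c(x,T)$ is the same for all $x\in X_i'$, and $c(y,T)$ is the same for all $y\in Y_i'$, so each of $X_i',Y_i'$ forms a monochromatic pair with $T$. For each $s\in S_0$, all edges from $s$ to $X_i'$ have one color $\alpha_i(s)$, and all edges from $s$ to $Y_i'$ have one color $\beta_i(s)$.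

The vector $(\alpha_i(s),\beta_i(s))_{i\in[p]}$ takes at most $r^{2p}$ values as $s$ ranges over the $r^{2p}M$ vertices of $S_0$. So it is constant on some $S\subseteq S_0$ with $|S|=M$. Then each of $X_i',Y_i'$ forms a monochromatic pair with $S$, for every $i$, and $S$ is monochromatic with $T\times S\subseteq E$.
\end{proof}

\begin{remark}
The two ends of an edge of $E_i'$ may send different colors to $T$ or to $S$. This is why the lemma keeps the sides $X_i'$ and $Y_i'$ apart, and why each later gadget will take its set $T_i$ from the first side and its set $S_i$ from the second. The colors of the edges in $E$ and $E_i$ play no role in the lemma. For $p=0$ and $r=2$, coloring the edges and non-edges of a graph and taking for $E$ a bipartite half of the graph, the lemma yields the K\H{o}v\'ari--S\'os--Tur\'an theorem.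
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:answer}}\label{sec:iteration}

The gadgets are found one after another. Each step shrinks the edge sets of the colors still to be treated by a constant factor, so a large enough initial constant survives all $r$ steps.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $j\in[r]$ let $C_0^{(j)}$ and $\delta^{(j)}\le1$ be the constants of Lemma~\ref{lem:step} for the parameters $r$, $t=t_j$, $M$ and $p=r-j$. Put
\[
C=2\max_{j}C_0^{(j)}\Big/\prod_{j=1}^r\delta^{(j)} .
\]
For each $i\in[r]$ take a bipartite half of the graph of color $i$, written as $E_i^1\subseteq X_i^1\times Y_i^1$ with $X_i^1\cap Y_i^1=\emptyset$ and $|E_i^1|\ge\frac C2n^{2-1/t_i}$.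

For $j=1,\dots,r$ in turn we perform step $j$. It starts from sets $E_i^j\subseteq X_i^j\times Y_i^j$ of edges of color $i$, for $i\ge j$, with $X_i^j\cap Y_i^j=\emptyset$ and
\begin{equation}\label{eq:size}
|E_i^j|\ge\frac C2\,n^{2-1/t_i}\prod_{l<j}\delta^{(l)} .
\end{equation}
By the choice of $C$, the right side is at least $C_0^{(j)}n^{2-1/t_i}\ge C_0^{(j)}n$. So Lemma~\ref{lem:step} applies with $(X,Y,E)=(X_j^j,Y_j^j,E_j^j)$, $t=t_j$, and the $r-j$ further triples $(X_i^j,Y_i^j,E_i^j)$, $i>j$. It gives monochromatic sets $T_j\subseteq X_j^j$ and $S_j\subseteq Y_j^j$ of sizes $t_j$ and $M$ with $T_j\times S_j\subseteq E_j^j$, and for $i>j$ new triples, which we name $(X_i^{j+1},Y_i^{j+1},E_i^{j+1})$. Since $|E_i^{j+1}|\ge\delta^{(j)}|E_i^j|$, the bound~\eqref{eq:size} holds at the start of step $j+1$.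

The sets $T_j,S_j$ are disjoint, and all edges between them lie in $E_j^j\subseteq E_j^1$, so they have color $j$. Let $i>j$. The sides only shrink from step to step, so $T_i\subseteq X_i^i\subseteq X_i^{j+1}$ and $S_i\subseteq Y_i^i\subseteq Y_i^{j+1}$. By Lemma~\ref{lem:step}, the sets $X_i^{j+1},Y_i^{j+1}$ are disjoint from $T_j\cup S_j$ and each forms a monochromatic pair with each of $T_j,S_j$. The same then holds for their subsets $T_i,S_i$. So the collection $T_1,S_1,\dots,T_r,S_r$ is homogeneous.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $C$ be the constant of Theorem~\ref{thm:main} for $t_1=\dots=t_r=M=t$, and let $m=\lfloor Cn^{2-1/t}\rfloor$. Suppose that every color has more than $m$ edges, hence at least $m+1>Cn^{2-1/t}$ edges. Theorem~\ref{thm:main} gives a homogeneous collection of $2r$ sets of size $t$ whose union shows all $r$ colors, color $j$ appearing between $T_j$ and $S_j$. Among the subcollections whose union shows all $r$ colors, choose one, $\{V_1,\dots,V_k\}$, that is minimal under inclusion, and let $H$ be the colored complete graph on its union. Then (F1) and (F2) hold, and (F3) holds by minimality. So $H\in\mathcal F_t^r$, and $\operatorname{ex}_r(K_n,\mathcal F_t^r)\le m$.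
\end{proof}

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

The upper bounds in (c) and (d) are Theorem~\ref{thm:answer}. All lower bounds use the following consequence of the definition: if some $r$-coloring of $K_n$ has at least $e$ edges of each color and contains no member of $\mathcal F$, then every $m\le e-1$ fails, and so $\operatorname{ex}_r(K_n,\mathcal F)\ge e$. By~\eqref{eq:appear}, to exclude all members it is enough to exclude both ways in which one chosen color can appear. For $t\ge3$ this is a question about the graph of that color alone. For $t=2$ a single edge is already a $K_t$, and the other colors must be arranged so that such an edge cannot be a part; this makes $t=2$ the delicate case.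

\subsection*{Parts of size one: (a)}
If every color has more than $0$ edges, take a vertex set that is minimal among those showing all $r$ colors. With singletons as parts, (F1) is automatic, (F2) holds, and (F3) holds by minimality. So $m=0$ works. A coloring that uses only one color contains no member, as $r\ge2$, and has at least $0$ edges of each color. Hence $\operatorname{ex}_r(K_n,\mathcal F_1^r)=0$.

\subsection*{Parts of size at least three: (d)}
Let $G$ be a bipartite half of a $K_{t,t}$-free graph on $n$ vertices with $\operatorname{ex}(n,K_{t,t})$ edges. Then $G$ is bipartite and $K_{t,t}$-free, and it has $e\ge\frac12\operatorname{ex}(n,K_{t,t})$ edges, where $e=o(n^2)$ by the K\H{o}v\'ari--S\'os--Tur\'an theorem. Give $G$ color $r$ and split the remaining $\binom n2-e$ edges evenly among the colors $1,\dots,r-1$. For large $n$ each of these colors receives at least $e$ edges. By~\eqref{eq:appear}, a member of $\mathcal F_t^r$ would give a $K_t$ or a $K_{t,t}$ in $G$. The first is impossible because $t\ge3$ and $G$ has no triangle, the second by the choice of $G$. So $\operatorname{ex}_r(K_n,\mathcal F_t^r)\ge e$. For $t=3$, Brown~\cite{Brown} showed that $\operatorname{ex}(n,K_{3,3})=\Omega(n^{5/3})$,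 which matches the upper bound.

\subsection*{Parts of size two and at least three colors: (c)}
We need a bipartite graph with $\Omega(n^{3/2})$ edges and no $K_{2,2}$. For a prime $p$, the points and lines of the projective plane over $\mathbb F_p$ are the $1$-dimensional and $2$-dimensional subspaces of $\mathbb F_p^3$. There are $p^2+p+1$ of each, every line contains $p+1$ points, and two distinct points lie on exactly one common line. So the point--line incidence graph has more than $p^3$ edges and no $K_{2,2}$. Put $s=\lfloor\sqrt{\lfloor n/3\rfloor}\rfloor-1$. For large $n$, Bertrand's postulate gives a prime $p$ with $s/2<p\le s$; then $p^2+p+1\le(s+1)^2\le\lfloor n/3\rfloor$ and $p^3=\Omega(n^{3/2})$.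

Split the vertex set as $X\sqcup Y\sqcup B$ with $|X|=|Y|=\lfloor n/3\rfloor$, and place the incidence graph $G$ with its points in $X$ and its lines in $Y$. Color $r$ will be $G$. Every edge of $G$ has one end in $X$ and one in $Y$, so if $B$ sees $X$ and $Y$ in different colors, an edge of $G$ cannot be a part of a homogeneous collection that reaches into $B$. Accordingly, color as follows:
\begin{itemize}
\item the edges of $G$ get color $r$;
\item all other edges inside $X\cup Y$, and all edges between $X$ and $B$, get color $1$;
\item all edges between $Y$ and $B$ get color $2$;
\item the edges inside $B$ are split evenly among the colors $1,\dots,r-1$.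
\end{itemize}
Since $|B|\ge n/3$, the colors $1,\dots,r-1$ have $\Omega(n^2)$ edges each, and color $r$ has $\Omega(n^{3/2})$ edges; here $r\ge3$ ensures that $1$, $2$ and $r$ are three different colors.

Suppose that some $H\in\mathcal F_2^r$ occurs. As $G$ has no $K_{2,2}$, by~\eqref{eq:appear} color $r$ is the color of a part $\{x,y\}$ with $x\in X$ and $y\in Y$. A vertex $b\in B$ of $H$ would lie in another part, while $xb$ has color $1$ and $yb$ has color $2$, contrary to (F1). So $V(H)\subseteq X\cup Y$, where only the colors $1$ and $r$ occur. Color $2$ is missing, contrary to (F2). Hence $\operatorname{ex}_r(K_n,\mathcal F_2^r)=\Omega(n^{3/2})$.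

\subsection*{Parts of size two and two colors: (b)}
With two colors the answer drops to linear order. Call the colors red and blue.

\emph{Lower bound.} Let red be a star with center $v$ and $n-1$ leaves, and let all other edges be blue. Both colors have at least $n-1$ edges, since $\binom{n-1}2\ge n-1$ for $n\ge4$. A member $H$ of $\mathcal F_2^2$ contains a red edge, hence contains $v$, in a part $\{v,a\}$. It has another part, for otherwise it is a single edge and (F2) fails. The edges from $v$ to this part are red and those from $a$ are blue, contrary to (F1). So $\operatorname{ex}_2(K_n,\mathcal F_2^2)\ge n-1$.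

\emph{Upper bound.} Consider a coloring of $K_n$, $n\ge R_2(8)$, with no member of $\mathcal F_2^2$. We show that one color has at most $n-1$ edges. The absence of members gives a local condition:
\begin{itemize}
\item[(P)] the ends of a red edge have at most one common blue neighbor, and the ends of a blue edge have at most one common red neighbor.
\end{itemize}
Indeed, if $uv$ is red and $w,w'$ are both blue to $u$ and $v$, then the parts $\{u,v\},\{w,w'\}$ form a member: the collection is homogeneous, both colors are present, and deleting a part leaves a single edge. The other half follows by exchanging the colors.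

Since $n\ge R_2(8)$, there is a monochromatic set $I$ of size $8$, and by symmetry we assume that it is blue. We show that red is then empty or a star. The clique $I$ is used only for the first claim.

\emph{There is no red triangle.} Suppose that $k_1k_2k_3$ is one. It meets $I$ in at most one vertex, so at least $7$ vertices of $I$ lie outside it. By (P) each of the three pairs $k_ak_b$ has at most one common blue neighbor, so at most $3$ of these $7$ vertices are blue to two or more of the $k_a$. Each of the other vertices, at least $4$ in number, is red to both vertices of one of the three pairs. So two of them, $i$ and $i'$, are red to the same pair $k_a,k_b$. The blue edge $ii'$ now has two common red neighbors, contrary to (P).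

Let $N(\cdot)$ and $d(\cdot)$ denote red neighborhoods and red degrees. If there is no red edge we are done, so let $uv$ be red. By (P), at least $n-3$ of the other $n-2$ vertices are red to $u$ or to $v$. Counting also the edge $uv$ at both ends, we get $d(u)+d(v)\ge n-1$. We may assume $d(u)\ge(n-1)/2$.

\emph{Every vertex of $N(u)$ has red degree $1$.} Suppose that $v'\in N(u)$ has a red neighbor $w\ne u$. As there is no red triangle, $uw$ is blue, so $w\notin N(u)$, and every vertex of $N(u)\setminus\{v'\}$ is blue to $v'$. By (P) for the red edge $v'w$, at most one vertex of $N(u)\setminus\{v'\}$ is blue to $w$. Since $|N(u)\setminus\{v'\}|\ge(n-1)/2-1>1$ for $n\ge8$, some $z\in N(u)\setminus\{v'\}$ is red to $w$. Then the blue edge $uw$ has the two common red neighbors $v'$ and $z$, contrary to (P).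

In particular $d(v)=1$, so $d(u)\ge n-2$, and at most one vertex lies outside $N(u)\cup\{u\}$. Such a vertex is blue to $u$, and it is blue to each vertex of $N(u)$, whose only red neighbor is $u$. So red is a star centered at $u$, with at most $n-1$ edges. Therefore a coloring with more than $n-1$ edges of each color contains a member, and (b) is proved.

\begin{remark}
Some lower bound on $n$ is needed in (b). Color $K_5$ so that red and blue are both $5$-cycles. Any four vertices span a red path and a blue path with three edges each, which is not a member of $\mathcal F_2^2$ by Example~\ref{ex:two}. So $\operatorname{ex}_2(K_5,\mathcal F_2^2)\ge5>n-1$.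
\end{remark}

\subsection*{The exponents in Theorem~\ref{thm:main}: (e)}
Write $t=t_j$. There is a graph $G$ on $n$ vertices with $\Omega(n^{2-1/t})$ edges and no $K_{t,(t-1)!+1}$. For $t=1$ the forbidden graph is $K_{1,2}$, and a matching with $\lfloor n/2\rfloor$ edges will do. For $t\ge2$ this is due to Alon, R\'onyai and Szab\'o~\cite{ARS}. By the K\H{o}v\'ari--S\'os--Tur\'an theorem $G$ has $o(n^2)$ edges. Give $G$ color $j$ and split the remaining edges evenly among the other $r-1\ge1$ colors, each of which then has $\Omega(n^2)$ edges. Sets $T_j,S_j$ as in Theorem~\ref{thm:main} would form a $K_{t,M}$ in $G$ with $M\ge(t-1)!+1$, which contains a $K_{t,(t-1)!+1}$. So they do not exist. This completes the proof of Theorem~\ref{thm:sharp}.\qed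

\begin{thebibliography}{9}

\bibitem{ARS}
Alon, R\'onyai and Szab\'o, \emph{Norm-graphs: variations and applications}, J. Combin. Theory Ser. B 76 (1999).

\bibitem{BHMM}
Matt Bowen, Adriana Hansberg, Amanda Montejano, Alp M\"uyesser, \emph{Colored unavoidable patterns and balanceable graphs}, arXiv:1912.06302 (2019).

\bibitem{Brown}
Brown, Canad. Math. Bull., 1966.

\end{thebibliography}
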